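\title{The non-centered maximal function of a BV function lies strictly above it on the Cantor part}

\begin{abstract}
Let $u$ be a function of bounded variation on $\mathbb R^d$, $d\ge1$, and let $Mu$ be its non-centered maximal function. We prove that $Mu>|u|^\vee$ almost everywhere with respect to the Cantor part and the absolutely continuous part of the variation measure, where $|u|^\vee$ is the upper approximate limit of $|u|$. This follows from a quantitative estimate: at almost every such point $x$, and at arbitrarily small scales $R$, the mean of $u$ over the ball of radius $R$ tangent at $x$ in the direction of $Du$ exceeds the approximate limit of $u$ at $x$ by a fixed multiple of $R^{1-d}|Du|(B(x,KR))$. The proof cuts a hypothetical exceptional set into small cubes and tests the estimate at a nearly lowest point of each piece.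
\end{abstract}

\section{The question and the results}\label{sec:intro}

Throughout, $d\ge1$, $B(z,r)$ is the open ball in $\mathbb R^d$, $|F|$ is the Lebesgue measure of a set $F$, $\omega_k$ is the volume of the unit ball of $\mathbb R^k$ (with $\omega_0=1$), and $\langle u\rangle_B=|B|^{-1}\int_Bu\,dz$. A measurable set $F$ has \emph{density} $\theta$ at $x$ if $|F\cap B(x,\rho)|/|B(x,\rho)|\to\theta$ as $\rho\to0$.

\subsection*{The maximal function and approximate limits}
For $u\in L^1_{\mathrm{loc}}(\mathbb R^d)$ the non-centered maximal function is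
\[
Mu(x)=\sup\big\{\langle|u|\rangle_B:\ B\text{ a ball with }x\in B\big\},\qquad x\in\mathbb R^d.
\]
The mean over $B(z,r)$ depends continuously on $r$, so by slightly enlarging a ball we get
\begin{equation}\label{eq:closed}
Mu(x)\ge\langle|u|\rangle_B\qquad\text{whenever }x\in\overline B .
\end{equation}
Thus closed balls would define the same function. Each set $\{Mu>\lambda\}$ is a union of open balls, so $Mu$ is lower semicontinuous.

To compare $Mu$ with $|u|$ on Lebesgue-null sets we need pointwise values that do not depend on the representative. The \emph{upper approximate limit} of a measurable function $v$ is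
\[
v^\vee(x)=\inf\big\{t\in\mathbb R:\ \{v>t\}\text{ has density }0\text{ at }x\big\}.
\]
For $u\in L^1_{\mathrm{loc}}(\mathbb R^d)$, the \emph{approximate limit} at $x$ is the number $\tilde u(x)\in\mathbb R$, if there is one, with $\langle|u-\tilde u(x)|\rangle_{B(x,\rho)}\to0$ as $\rho\to0$, and $S_u$ is the set of points without approximate limit. The set $S_u$ and the function $\tilde u$ are Borel, and $|S_u|=0$ \cite[Prop.~3.64]{AFP}. Chebyshev's inequality gives
\begin{equation}\label{eq:cheb}
\{|u-\tilde u(x)|\ge\varepsilon\}\text{ has density }0\text{ at }x\qquad\text{for all }x\notin S_u,\ \varepsilon>0.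
\end{equation}
So $\{u>t\}$ has density $0$ at $x$ for $t>\tilde u(x)$ and density $1$ for $t<\tilde u(x)$, and $u^\vee(x)=\tilde u(x)$. Since $||a|-|b||\le|a-b|$, we have $S_{|u|}\subset S_u$, and the approximate limit of $|u|$ at $x\notin S_u$ is $|\tilde u(x)|$. Using also small balls centered at $x$ in the definition of $Mu$, we obtain
\begin{equation}\label{eq:weak}
Mu(x)\ge|\tilde u(x)|=|u|^\vee(x)\qquad\text{for all }x\notin S_u .
\end{equation}

\subsection*{The three parts of the variation}
A function $u\in L^1(\mathbb R^d)$ belongs to $\mathrm{BV}(\mathbb R^d)$ if its distributional gradient $Du$ is a finite $\mathbb R^d$-valued Radon measure. We write $Du=\nu\,|Du|$ with $\nu$ Borel and $|\nu|=1$ everywhere; two choices of $\nu$ agree $|Du|$-a.e. Let $Du=D^au+D^su$ be the Lebesgue decomposition, and let $J_u\subset S_u$ be the jump set, where $u$ has two different approximate limits from the two sides of a hyperplane. The jump part and the Cantor part are $D^ju=D^su\llcorner J_u$ and $D^cu=D^su\llcorner(\mathbb R^d\setminus S_u)$. They add up to $D^su$,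 because $\mathcal H^{d-1}(S_u\setminus J_u)=0$ and $|Du|$ vanishes on $\mathcal H^{d-1}$-null sets \cite[Lemma~3.76, Thm.~3.78, Def.~3.91]{AFP}. Since $|S_u|=0$, we have $D^au+D^cu=Du\llcorner(\mathbb R^d\setminus S_u)$, and since $D^au$ and $D^cu$ are mutually singular,
\begin{equation}\label{eq:diffuse}
|D^au|+|D^cu|=|Du|\llcorner(\mathbb R^d\setminus S_u).
\end{equation}

\subsection*{The question}
The following question comes from Lahti \cite{Lahti}; for $d=1$ the answer is known to be yes.

\medskip
\noindent\emph{Let $u\in\mathrm{BV}(\mathbb R^d)$. Is $Mu(x)>|u|^\vee(x)$ for $|D^cu|$-almost every $x\in\mathbb R^d$?}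
\medskip

By \eqref{eq:weak}, this asks whether the contact set $\{Mu=|\tilde u|\}\setminus S_u$ can carry Cantor variation. At a contact point no ball has a mean of $|u|$ above the value at the point, so the point is a maximum of $|u|$ in an averaged sense, and one expects $u$ not to vary there. The other two parts of $Du$ point in opposite directions.

If $u\ge0$ is $C^1$ near $x$ and $\nabla u(x)\ne0$, put $n=\nabla u(x)/|\nabla u(x)|$. The mean of an affine function over a ball is its value at the center, so
\begin{equation}\label{eq:smooth}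
\langle u\rangle_{B(x+Rn,R)}-u(x)=R|\nabla u(x)|+o(R)\qquad(R\to0),
\end{equation}
and $Mu(x)>u(x)$ by \eqref{eq:closed}. On the other hand, for $u=\chi_{B(0,1)}$ the variation is pure jump and lives on $\partial B(0,1)$, where $Mu=1=u^\vee$: here $Mu=1$ by \eqref{eq:closed}, and $\{u>t\}$ has density $\frac12$ for $0\le t<1$. The Cantor part lies in between. It lives where $u$ has an approximate limit, like $D^au$, but it is singular, like $D^ju$, and an expansion such as \eqref{eq:smooth} is not available.

In dimension one the level sets suggest the answer yes. Let $u\ge0$ be continuous. By the facts recalled in Section~\ref{sec:levels}, for a.e.\ $t$ the set $\{u>t\}$ is, up to a null set, a finite union of intervals with disjoint closures, and $|Du|$ is the integral over $t$ of the counting measures on their endpoints. At such an endpoint $u(x)=t$, while $u>t$ a.e.\ on a short interval adjacent to $x$; hence $Mu(x)>u(x)$. For $d\ge2$ a superlevel set need not contain any ball tangent at one of its boundary points, and this argument breaks down (Example~\ref{ex:plane}).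 The answer is nevertheless yes.

\begin{theorem}\label{thm:main}
Let $d\ge1$ and $u\in\mathrm{BV}(\mathbb R^d)$. Then $Mu(x)>|u|^\vee(x)$ for $(|D^au|+|D^cu|)$-a.e.\ $x$, in particular for $|D^cu|$-a.e.\ $x$.
\end{theorem}

We deduce this from a substitute for \eqref{eq:smooth}. For $x\notin S_u$ and $R>0$ define the \emph{excess}
\[
\Delta_R(x)=\langle u\rangle_{B(x+R\nu(x),R)}-\tilde u(x).
\]

\begin{theorem}\label{thm:quant}
For every $d\ge1$ and $K\ge2$ there is $c=c(d,K)>0$ such that for every $u\in\mathrm{BV}(\mathbb R^d)$ and for $(|D^au|+|D^cu|)$-a.e.\ $x$,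
\begin{equation}\label{eq:quant}
\limsup_{R\to0}\frac{R^{d-1}\,\Delta_R(x)}{|Du|(B(x,KR))}\ \ge\ c .
\end{equation}
\end{theorem}

The denominator is positive on $\operatorname{spt}|Du|$, which has full $|Du|$-measure. The quantity $R^{1-d}|Du|(B(x,KR))$ is the one that controls the mean oscillation of $u$ at scale $R$ in the Poincar\'e inequality, so \eqref{eq:quant} says that, at arbitrarily small scales, the tangent ball converts a fixed fraction of the possible oscillation into an increase of the mean.

\begin{remark}\label{rem:K}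
If \eqref{eq:quant} holds at $x\in\operatorname{spt}|Du|$ for some $K$, it holds for every smaller $K>0$ with the same $c$, because the denominator decreases and $\Delta_R(x)>0$ along the relevant radii. For $u\in C^1_c(\mathbb R^d)$ and $\nabla u(x)\neq0$ we have $|Du|(B(x,KR))=\omega_dK^dR^d(|\nabla u(x)|+o(1))$, so by \eqref{eq:smooth} the quotient in \eqref{eq:quant} tends to $1/(\omega_dK^d)$. Hence $c(d,K)\le1/(\omega_dK^d)$.
\end{remark}

\begin{remark}
The statement about $D^au$ in Theorem~\ref{thm:main} fails if only balls centered at $x$ are allowed. Let $u(x)=\max(1-|x|,0)$ on $\mathbb R$ and $0<x\le\frac14$. For $r\le1-x$ the mean over $(x-r,x+r)$ is at most $u(x)$, since $u$ is concave on $(-1,1)$; for $r>1-x$ it is at most $\frac1{2r}<\frac23<u(x)$.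
\end{remark}

Section~\ref{sec:models} proves Theorem~\ref{thm:quant} for monotone functions of one variable and shows what is new in higher dimension. Section~\ref{sec:levels} collects the facts on level sets, Section~\ref{sec:deduce} deduces Theorem~\ref{thm:main} from Theorem~\ref{thm:quant}, and Section~\ref{sec:proof} proves Theorem~\ref{thm:quant}.

\section{A monotone model and two obstacles}\label{sec:models}

Let $\mu$ be a finite Borel measure on $\mathbb R$ without atoms and $u(x)=\mu((-\infty,x))$. Then $u$ is continuous and nondecreasing, $Du=\mu$ and $\nu=1$. That $u$ is not integrable at $+\infty$ plays no role here. We have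
\begin{equation}\label{eq:mono}
\Delta_R(x)=\frac1{2R}\int_x^{x+2R}\mu([x,z))\,dz\ \ge\ \frac1{2R}\int_{x+R}^{x+2R}\mu([x,z))\,dz\ \ge\ \tfrac12\,\mu([x,x+R]).
\end{equation}
So the excess sees the mass to the right of $x$, while the denominator in \eqref{eq:quant} sees the mass on both sides. At a given point and a given scale almost all the mass may be on the left.

\begin{example}\label{ex:cantor}
Let $\mu$ be the Cantor measure on $[0,1]$, under which the ternary digits $a_i\in\{0,2\}$ of $x$ are independent and equidistributed. Suppose $a_n=0$ and $a_{n+1}=\dots=a_{n+k}=2$, and let $R=\frac123^{-n}$. The point $x$ lies in an interval $I$ of generation $n$, of length $2R$ and mass $2^{-n}$, that is followed on the right by a gap of length $2R$, and $x$ lies in the rightmost subinterval of $I$ of generation $n+k$. Hence $\Delta_R(x)\le\mu([x,x+2R])\le2^{-n-k}$, whereas $(x-2R,x+2R)$ contains the interior of $I$. For $K\ge2$ the quotient in \eqref{eq:quant} is therefore at most $2^{-k}$ at this scale. By the Borel--Cantelli lemma, for $\mu$-a.e.\ $x$ and every $k$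 this digit pattern occurs for infinitely many $n$. So the lower limit of the quotient is $0$ at $\mu$-a.e.\ point. Since $u$ can be cut off on $[2,3]$ to lie in $\mathrm{BV}(\mathbb R)$, the upper limit in Theorem~\ref{thm:quant} cannot be replaced by a lower limit.
\end{example}

What cannot happen is that all points of a set of positive measure have most of their mass on the left at the same scale, because the leftmost of them sees the others on its right.

\begin{proposition}\label{prop:mono}
Let $\mu$ and $u$ be as above, $K>0$ and $0<c<\frac1{16(K+1)}$. Then $\limsup_{R\to0}\Delta_R(x)/\mu((x-KR,x+KR))\ge c$ for $\mu$-a.e.\ $x$.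
\end{proposition}

\begin{proof}
Let $W_j$ be the set of $x$ with $\Delta_R(x)\le c\,\mu((x-KR,x+KR))$ for all $0<R<1/j$. Both sides are continuous in $x$, so $W_j$ is closed, and every point of $\operatorname{spt}\mu$ where the assertion fails lies in some $W_j$. Suppose $\mu(W_j)>0$. Choose an open $U\supset W_j$ with $\mu(U)\le2\mu(W_j)$ and a compact $A\subset W_j$ with $\mu(A)\ge\frac12\mu(W_j)$, so that $\mu(U)\le4\mu(A)$. Fix $R<1/j$ with $(K+1)R<\operatorname{dist}(A,\mathbb R\setminus U)$. For $k\in\mathbb Z$ let $Q=[kR,(k+1)R]$ and $Q^*=((k-K)R,(k+1+K)R)$. If $Q$ meets $A$, then $Q^*\subset U$, and with $x=\min(A\cap Q)$ inequality \eqref{eq:mono} gives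
\[
\mu(A\cap Q)\le\mu([x,x+R])\le2\Delta_R(x)\le2c\,\mu((x-KR,x+KR))\le2c\,\mu(Q^*).
\]
A point $z$ lies in $Q^*$ only if $k$ lies in an open interval of length $2K+1$, so in at most $2K+2$ of the sets $Q^*$. Summing over $Q$ gives $\mu(A)\le2c(2K+2)\mu(U)\le16(K+1)c\,\mu(A)<\mu(A)$, a contradiction.
\end{proof}

The set $U$ supplies the doubling property that $\mu$ itself lacks: the neighborhoods $Q^*$ together carry no more than a fixed multiple of the mass of $A$. In the monotone model $u\ge u(x)$ on the whole tangent ball. In higher dimension this fails, and the part of the ball where $u<u(x)$ can even dominate at every scale.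

\begin{example}\label{ex:plane}
Let $d=2$, $g(\tau)=\tau$ for $\tau\le0$, $g(\tau)=\tau^7$ for $\tau>0$, and let $u$ be Lipschitz with compact support and $u(z)=g(z_2-|z_1|^{3/2})$ near $0$. Near $0$ the set $\{u>0\}$ is the region above a $C^1$ curve with horizontal tangent at $0$. Let $B=B((0,R),R)$ with $R$ small. Then $\int_B\max(u,0)\le\pi R^2(2R)^7$. Points with $z_1^2<Rz_2$ and $z_2<R$ satisfy $z_1^2+z_2^2<2Rz_2$ and so lie in $B$. For $0<z_1<R^2/16$ we have $z_1^2/R<\frac14z_1^{3/2}$, so the segment $\frac14z_1^{3/2}<z_2<\frac12z_1^{3/2}$ lies in $B$, and on it $u\le-\frac12z_1^{3/2}$. Hence $\int_B\max(-u,0)\ge\int_0^{R^2/16}\frac18z_1^3\,dz_1=\kappa R^8$ with a constant $\kappa>0$, and $\langle u\rangle_B<0=u(0)$ for all small $R$.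
\end{example}

So the geometry of the level set through $x$ alone cannot prove \eqref{eq:quant} at $x$. In the example nearly all the variation near $0$ lies on lower levels, and the remedy is the one from Proposition~\ref{prop:mono}. In a small piece of the exceptional set we move to a point $x$ where $\tilde u$ is nearly lowest, so that the variation of the piece lies on higher levels. Each higher level fills a fixed fraction of the tangent ball at $x$, which bounds the positive part of $u-\tilde u(x)$ from below and replaces \eqref{eq:mono}. The negative part is not zero, but it is a small multiple of $R$ times the variation in the ball, and the covering argument absorbs it.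

\section{Level sets of BV functions}\label{sec:levels}

Fix $u\in\mathrm{BV}(\mathbb R^d)$, choose a Borel representative, and put $E_t=\{u>t\}$ and $X=\mathbb R^d\setminus S_u$.

\subsection*{Perimeter and reduced boundary}
For $E\subset\mathbb R^d$ measurable and $\Omega$ open,
\begin{equation}\label{eq:per}
P(E,\Omega)=\sup\Big\{\int_E\operatorname{div}\varphi\,dz:\ \varphi\in C^1_c(\Omega;\mathbb R^d),\ |\varphi|\le1\Big\}\in[0,\infty].
\end{equation}
A set and its complement have the same perimeter. If $P(E,\mathbb R^d)<\infty$, then $D\chi_E$ is a finite measure and $P(E,\Omega)=|D\chi_E|(\Omega)$. The \emph{reduced boundary} $\mathcal FE$ is then the set of $x\in\operatorname{spt}|D\chi_E|$ at which the inner normal $\nu_E(x)=\lim_{\rho\to0}D\chi_E(B(x,\rho))/|D\chi_E|(B(x,\rho))$ exists and has length $1$, and $D\chi_E=\nu_E|D\chi_E|$. We use three textbook facts.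

\emph{De Giorgi's theorem} \cite[Thm.~3.59]{AFP}. If $P(E,\mathbb R^d)<\infty$, then $|D\chi_E|=\mathcal H^{d-1}\llcorner\mathcal FE$, and at every $x\in\mathcal FE$, as $\rho\to0$,
\begin{equation}\label{eq:blowup}
\frac{E-x}\rho\to\{z:z\cdot\nu_E(x)>0\}\ \text{ in }L^1_{\mathrm{loc}},\qquad\frac{P(E,B(x,\rho))}{\omega_{d-1}\rho^{d-1}}\to1 .
\end{equation}
In particular $E$ has density $\frac12$ at $x$. For $d=1$, $\mathcal FE$ is finite and $\chi_E$ is a.e.\ constant between consecutive points of it.

\emph{Relative isoperimetric inequality} \cite[Rem.~3.50]{AFP}. There is $C_I=C_I(d)$ such that, if $P(F,\mathbb R^d)<\infty$, $B$ is a ball and $|B\cap F|\le\frac12|B|$, then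
\begin{equation}\label{eq:iso}
|B\cap F|\le C_I\,|B\cap F|^{1/d}\,P(F,B).
\end{equation}
For $d\ge2$ this is the inequality $|B\cap F|^{(d-1)/d}\le C_IP(F,B)$. For $d=1$ it holds with $C_I=1$: if $|B\cap F|>0$, then $\chi_F$ is not a.e.\ constant on $B$, so the integer $P(F,B)=\mathcal H^0(\mathcal FF\cap B)$ is at least $1$.

\emph{Coarea formula} \cite[Thm.~3.40]{AFP}. For a.e.\ $t$ we have $P(E_t,\mathbb R^d)<\infty$, and for every Borel set $F$, with measurable integrands, $|Du|(F)=\int|D\chi_{E_t}|(F)\,dt$ and $Du(F)=\int D\chi_{E_t}(F)\,dt$. We put $\mathcal FE_t=\emptyset$ for the null set of $t$ with $P(E_t,\mathbb R^d)=\infty$. Together with De Giorgi's theorem,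
\begin{equation}\label{eq:coarea}
|Du|(F)=\int_{\mathbb R}\mathcal H^{d-1}(F\cap\mathcal FE_t)\,dt .
\end{equation}

\subsection*{Direction and height of the level sets}
The tangent ball in Theorem~\ref{thm:quant} is defined by the direction $\nu$ of $Du$ and compared with the value $\tilde u(x)$, while De Giorgi's theorem speaks of the normal $\nu_{E_t}$ and the level $t$. The next two lemmas identify these data.

\begin{lemma}\label{lem:normal}
For a.e.\ $t$, $\nu_{E_t}=\nu$ holds $\mathcal H^{d-1}$-a.e.\ on $\mathcal FE_t$.
\end{lemma}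

\begin{proof}
The vector coarea formula gives $\int f\cdot dDu=\iint f\cdot dD\chi_{E_t}\,dt$ for simple Borel $f:\mathbb R^d\to\mathbb R^d$. A bounded Borel $f$ is a uniform limit of simple $f_k$, and $|\int(f-f_k)\cdot dD\chi_{E_t}|\le\sup|f-f_k|\,P(E_t,\mathbb R^d)$ with $\int P(E_t,\mathbb R^d)\,dt=|Du|(\mathbb R^d)<\infty$; so the formula holds for $f$. With $f=\nu$ the left side is $|Du|(\mathbb R^d)=\int|D\chi_{E_t}|(\mathbb R^d)\,dt$, and therefore
\[
0=\iint(1-\nu\cdot\nu_{E_t})\,d|D\chi_{E_t}|\,dt=\frac12\iint|\nu-\nu_{E_t}|^2\,d|D\chi_{E_t}|\,dt .\qedhere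
\]
\end{proof}

\begin{lemma}\label{lem:height}
If $x\in\mathcal FE_t\cap X$, then $\tilde u(x)=t$.
\end{lemma}

\begin{proof}
By \eqref{eq:cheb}, $E_t$ has density $1$ at $x$ if $t<\tilde u(x)$ and density $0$ if $t>\tilde u(x)$. At $x\in\mathcal FE_t$ the density is $\frac12$.
\end{proof}

Thus a point of $X$ lies on the reduced boundary of at most one level set. This is where the jump part is excluded: for $u=\chi_{B(0,1)}$ every point of the sphere lies in $\mathcal FE_t$ for all $t\in[0,1)$. The first statement below is the analogue of the absence of atoms in Section~\ref{sec:models}.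

\begin{lemma}\label{lem:local}
Let $u,u_1,u_2\in\mathrm{BV}(\mathbb R^d)$.
\begin{enumerate}
\item[(i)] $|Du|(\{x\notin S_u:\tilde u(x)=\tau\})=0$ for every $\tau\in\mathbb R$.
\item[(ii)] If $L$ is a Borel set disjoint from $S_{u_1}\cup S_{u_2}$ and $\tilde u_1=\tilde u_2$ on $L$, then $Du_1\llcorner L=Du_2\llcorner L$.
\item[(iii)] $w=|u|$ belongs to $\mathrm{BV}(\mathbb R^d)$, and $|Dw|(F)=|Du|(F)$ for every Borel set $F\subset\mathbb R^d\setminus S_u$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Apply \eqref{eq:coarea} to this set. By Lemma~\ref{lem:height} it does not meet $\mathcal FE_t$ for $t\ne\tau$.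

(ii) The function $v=u_1-u_2$ has approximate limit $0$ at every point of $L$, so $|Dv|(L)=0$ by (i).

(iii) If $u_\varepsilon$ are mollifications of $u$, then $|u_\varepsilon|\to w$ in $L^1$ and $\int|\nabla|u_\varepsilon||\le\int|\nabla u_\varepsilon|\le|Du|(\mathbb R^d)$; by lower semicontinuity of the variation, $w\in\mathrm{BV}(\mathbb R^d)$. Recall that $S_w\subset S_u$ and $\tilde w=|\tilde u|$ off $S_u$. Split $\mathbb R^d\setminus S_u$ according to the sign of $\tilde u$. By (ii), $Dw=Du$ on $\{\tilde u>0\}$ and $Dw=D(-u)=-Du$ on $\{\tilde u<0\}$. On $\{\tilde u=0\}$ also $\tilde w=0$, so $|Du|$ and $|Dw|$ both vanish there by (i).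
\end{proof}

\section{From tangent balls to the maximal function}\label{sec:deduce}

\begin{proof}[Proof of Theorem~\ref{thm:main}, assuming Theorem~\ref{thm:quant}]
Let $w=|u|$ and $Dw=\nu_w|Dw|$. Apply Theorem~\ref{thm:quant} and \eqref{eq:diffuse} to $w$: for $|Dw|$-a.e.\ $x\notin S_w$ there is $R>0$ with $\langle w\rangle_{B(x+R\nu_w(x),R)}>\tilde w(x)$. The point $x$ lies in the closure of this ball, so $Mu(x)>\tilde w(x)$ by \eqref{eq:closed}. Let
\[
Z=\{x\notin S_u:\ Mu(x)\le|\tilde u(x)|\},
\]
a Borel set. Off $S_u$ we have $x\notin S_w$ and $|u|^\vee=|\tilde u|=\tilde w$. Hence $Z$ is exactly the set of $x\notin S_u$ at which the asserted inequality fails, and $|Dw|(Z)=0$. By Lemma~\ref{lem:local}(iii), $|Du|(Z)=0$, and \eqref{eq:diffuse} finishes the proof.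
\end{proof}

\section{Proof of the quantitative estimate}\label{sec:proof}

Fix $d\ge1$ and $K\ge2$, and put
\[
C_1=2\omega_d^{1/d}C_I,\qquad C_2=\frac{2^{d+2}\omega_{d-1}}{\omega_d},\qquad N=\omega_d\,d^{d/2}(4K+1)^d .
\]
These constants will come from the loss estimate, the gain estimate and the overlap of a covering. Fix $\delta\in(0,\frac124^{-d}]$ and $c>0$, depending only on $d$ and $K$, such that
\begin{equation}\label{eq:const}
4C_2N\eta<1,\qquad\text{where }\eta=C_1\delta^{1/d}+\omega_dc .
\end{equation}
We prove Theorem~\ref{thm:quant} with this $c$. Let $u$, $E_t$ and $X$ be as in Section~\ref{sec:levels}, and let $H(x)=\{z:(z-x)\cdot\nu(x)>0\}$.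

\subsection{Points that are regular below a common scale}
We want to use \eqref{eq:blowup} at many points and many levels with one radius. De Giorgi's theorem gives no uniform rate, so we sort the points by the scale below which \eqref{eq:blowup} holds up to a fixed error. By Lemma~\ref{lem:height} the relevant level at $x\in X$ is $\tilde u(x)$, so this is a condition on $x$ alone. For $j\in\mathbb N$ let $Y_j$ be the set of $x\in X$ such that for all $0<\rho<2/j$
\begin{enumerate}
\item[(a)] $|B(x,\rho)\cap H(x)\setminus E_{\tilde u(x)}|\le\delta\omega_d\rho^d$,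
\item[(b)] $P(E_{\tilde u(x)},B(x,\rho))\le2\omega_{d-1}\rho^{d-1}$.
\end{enumerate}
Let $W_j$ be the set of $x\in X$ such that
\begin{equation}\label{eq:W}
\Delta_R(x)\le cR^{1-d}|Du|(B(x,KR))\qquad\text{for all }0<R<1/j .
\end{equation}
Both families increase with $j$.

\begin{lemma}\label{lem:borel}
The sets $Y_j$ and $W_j$ are Borel.
\end{lemma}

\begin{proof}
A function $f(p,t)$ that is continuous in $p$ and right-continuous in $t\in\mathbb R$ is Borel: it is the pointwise limit of $f_k(p,t)=f(p,(\lfloor kt\rfloor+1)/k)$, and on each strip $i\le kt<i+1$ the function $f_k$ is a continuous function of $p$. Note that $E_{t'}\uparrow E_t$ as $t'\downarrow t$.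

Fix $\rho>0$. The function $|B(x,\rho)\cap\{z:(z-x)\cdot n>0\}\setminus E_t|$ is continuous in $(x,n)\in\mathbb R^d\times S^{d-1}$ by dominated convergence, since the boundary of a half-ball is null, and right-continuous in $t$; so it is Borel. By \eqref{eq:per},
\[
P(E_t,B(x,\rho))=\sup_\varphi\int_{E_t}(\operatorname{div}\varphi)(z-x)\,dz,
\]
where $\varphi$ runs over a countable $C^1$-dense subset of $\{\varphi\in C^1_c(B(0,\rho);\mathbb R^d):|\varphi|\le1\}$. Each integral is continuous in $x$ and right-continuous in $t$, so the supremum is Borel in $(x,t)$. Inserting the Borel maps $n=\nu(x)$ and $t=\tilde u(x)$, we see that (a) and (b) define Borel sets for fixed $\rho$. For fixed $R$, the mean $\langle u\rangle_{B(x+Rn,R)}$ is continuous in $(x,n)$, so $\Delta_R$ is Borel, and $x\mapsto|Du|(B(x,KR))$ is lower semicontinuous.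

Finally, the left side of (a) and $\Delta_R(x)$ are continuous in the radius. The quantities $|Du|(B(x,KR))$ and $P(E_t,B(x,\rho))$ are left-continuous, the latter because each test field in \eqref{eq:per} is supported in a smaller concentric ball. So each condition holds for all radii in the given range once it holds for the rational ones.
\end{proof}

\begin{lemma}\label{lem:full}
$|Du|(X\setminus\bigcup_jY_j)=0$.
\end{lemma}

\begin{proof}
For a.e.\ $t$ and $\mathcal H^{d-1}$-a.e.\ $x\in\mathcal FE_t\cap X$ we have $\tilde u(x)=t$ and $\nu(x)=\nu_{E_t}(x)$, by Lemmas~\ref{lem:height} and~\ref{lem:normal}. At such $x$, \eqref{eq:blowup} says that the left side of (a) is $o(\rho^d)$ and that (b) holds for small $\rho$; so $x\in Y_j$ for large $j$. Thus the integrand in \eqref{eq:coarea} vanishes for a.e.\ $t$ when $F=X\setminus\bigcup_jY_j$.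
\end{proof}

For $x\in X$ and $R>0$ write $B_{x,R}=B(x+R\nu(x),R)$ and define the \emph{gain} and the \emph{loss}
\[
G(x,R)=\int_{B_{x,R}}(u-\tilde u(x))_+\,dz,\qquad\Lambda(x,R)=\int_{B_{x,R}}(\tilde u(x)-u)_+\,dz,
\]
where $a_+=\max(a,0)$. Then $G(x,R)-\Lambda(x,R)=\omega_dR^d\Delta_R(x)$. Writing $a_+$ as the length of an interval of levels and using Fubini's theorem, we have with $s=\tilde u(x)$
\begin{equation}\label{eq:layer}
G(x,R)=\int_s^\infty|B_{x,R}\cap E_t|\,dt,\qquad\Lambda(x,R)=\int_{-\infty}^s|B_{x,R}\setminus E_t|\,dt .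
\end{equation}

\subsection{The loss}
Condition (a) says that $u\le\tilde u(x)$ only on a small fraction of the tangent ball, but not how low $u$ is there. To descend by many levels on a small set costs perimeter at each level, and \eqref{eq:iso} makes the cost large compared with the volume.

\begin{lemma}\label{lem:loss}
If $x\in Y_j$ and $0<R<1/j$, then $\Lambda(x,R)\le C_1\delta^{1/d}R\,|Du|(B(x,KR))$.
\end{lemma}

\begin{proof}
Let $s=\tilde u(x)$ and $B=B_{x,R}$. A point $z=x+R\nu(x)+\zeta$ with $|\zeta|<R$ satisfies $(z-x)\cdot\nu(x)>0$ and $|z-x|<2R$, so $B\subset H(x)\cap B(x,2R)$. Condition (a) with $\rho=2R<2/j$ gives $|B\setminus E_s|\le\delta\omega_d(2R)^d=2^d\delta|B|\le\frac12|B|$. For $t<s$ we have $B\setminus E_t\subset B\setminus E_s$. So for a.e.\ $t<s$, \eqref{eq:iso} applied to $\mathbb R^d\setminus E_t$ gives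
\[
|B\setminus E_t|\le C_I|B\setminus E_s|^{1/d}P(E_t,B)\le C_I\,(\delta\omega_d)^{1/d}\,2R\,P(E_t,B)=C_1\delta^{1/d}R\,P(E_t,B).
\]
Integrate over $t<s$, using \eqref{eq:layer} and the coarea formula: $\Lambda(x,R)\le C_1\delta^{1/d}R\,|Du|(B)$. Finally $B\subset B(x,2R)\subset B(x,KR)$, since $K\ge2$.
\end{proof}

\subsection{The gain}
The level set through $x$ gives no lower bound for $G(x,R)$, by Example~\ref{ex:plane}. The bound comes from nearby points $y$ on higher levels. If $y$ is close to $x$ at scale $R$ and $\nu(y)$ is close to $\nu(x)$, then the half-space $H(y)$ contains the middle of $B_{x,R}$ (Figure~\ref{fig:gain}), and (a) at $y$ shows that $E_{\tilde u(y)}$ fills much of it. So the gain is at least a multiple of $R^d$ times the measure of the set of higher levels that are met. Condition (b) bounds the variation on each of these levels by a multiple of $R^{d-1}$.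

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.25]
\fill[gray!25] (0,2) circle (1);
\draw (0,2) circle (1);
\draw (0,2) circle (2);
\draw (-0.06,-0.06) rectangle (0.29,0.29);
\draw[dashed] (-2.6,0) -- (2.6,0) node[right] {$\partial H(x)$};
\draw[dashed] (-2.5,-0.36) -- (2.59,0.72) node[right] {$\partial H(y)$};
\fill (0,0) circle (0.035) node[below left] {$x$};
\fill (0.24,0.22) circle (0.035) node[above right] {$y$};
\node at (0,2) {$B'$};
\node at (0,3.5) {$B_{x,R}$};
\end{tikzpicture}
\caption{The gain estimate. The points $x,y$ lie in a set of diameter $R/4$ (the small square) and their normals $\nu(x),\nu(y)$ are close. The ball $B_{x,R}$ of radius $R$ touches the hyperplane $\partial H(x)$ at $x$. The concentric ball $B'$ of radius $R/2$ lies on the positive side of the hyperplane $\partial H(y)$ through $y$, so at least half of it belongs to the superlevel set $\{u>\tilde u(y)\}$.}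
\label{fig:gain}
\end{figure}

\begin{lemma}\label{lem:gain}
Let $0<R<1/j$ and let $F\subset Y_j$ be a Borel set with $\operatorname{diam}F\le R/4$ and $|\nu(x)-\nu(y)|\le\frac12$ for $x,y\in F$. Then for every $x\in F$,
\[
|Du|\big(F\cap\{\tilde u>\tilde u(x)\}\big)\le C_2R^{-1}G(x,R).
\]
\end{lemma}

\begin{proof}
Let $s=\tilde u(x)$, $B'=B(x+R\nu(x),R/2)\subset B_{x,R}$, and
\[
T=\{t>s:\ \mathcal H^{d-1}(F\cap\mathcal FE_t)>0\},
\]
which is measurable because the integrand in \eqref{eq:coarea} is. Let $t\in T$ and pick $y\in F\cap\mathcal FE_t$. By Lemma~\ref{lem:height}, $\tilde u(y)=t$, so (a) and (b) at $y$ concern the set $E_t$.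

We have $|x-y|\le R/4$ and $\nu(x)\cdot\nu(y)=1-\frac12|\nu(x)-\nu(y)|^2\ge\frac78$. A point $z\in B'$ satisfies $z-y=(x-y)+R\nu(x)+\zeta$ with $|\zeta|<R/2$, hence
\[
(z-y)\cdot\nu(y)>-\tfrac14R+\tfrac78R-\tfrac12R>0,\qquad|z-y|<\tfrac14R+R+\tfrac12R<2R .
\]
Thus $B'\subset H(y)\cap B(y,2R)$, and (a) at $y$ gives $|B'\setminus E_t|\le\delta\omega_d(2R)^d=4^d\delta|B'|\le\frac12|B'|$. Therefore $|B_{x,R}\cap E_t|\ge\frac12|B'|=2^{-d-1}\omega_dR^d$ for every $t\in T$, and by \eqref{eq:layer}
\begin{equation}\label{eq:gainT}
G(x,R)\ge2^{-d-1}\omega_dR^d\,\mathcal L^1(T).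
\end{equation}
Moreover $F\subset B(y,R)$, so (b) at $y$ gives $\mathcal H^{d-1}(F\cap\mathcal FE_t)\le P(E_t,B(y,R))\le2\omega_{d-1}R^{d-1}$ for $t\in T$. By Lemma~\ref{lem:height}, $F\cap\{\tilde u>s\}\cap\mathcal FE_t$ equals $F\cap\mathcal FE_t$ for $t>s$ and is empty for $t\le s$. So \eqref{eq:coarea} and \eqref{eq:gainT} give
\[
|Du|(F\cap\{\tilde u>s\})=\int_T\mathcal H^{d-1}(F\cap\mathcal FE_t)\,dt\le2\omega_{d-1}R^{d-1}\mathcal L^1(T)\le C_2R^{-1}G(x,R).\qedhere
\]
\end{proof}

\subsection{The lowest point}
At a point of $W_j\cap Y_j$ both the excess and the loss are small, hence so is the gain, and Lemma~\ref{lem:gain} bounds the variation of $F$ above the level of $x$. To capture all of it we let $x$ descend. The function $\tilde u$ is only Borel, so it need not attain its infimum on $F$, and we use a minimizing sequence.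

\begin{proposition}\label{prop:cube}
Let $0<R<1/j$ and let $F\subset W_j\cap Y_j$ be as in Lemma~\ref{lem:gain}. If $V$ is an open set containing $B(x,KR)$ for every $x\in F$, then $|Du|(F)\le C_2\eta\,|Du|(V)$.
\end{proposition}

\begin{proof}
Let $F\ne\emptyset$ and $x\in F$. By Lemma~\ref{lem:loss} and \eqref{eq:W},
\[
G(x,R)=\Lambda(x,R)+\omega_dR^d\Delta_R(x)\le(C_1\delta^{1/d}+\omega_dc)\,R\,|Du|(B(x,KR))\le\eta R\,|Du|(V),
\]
and Lemma~\ref{lem:gain} gives $|Du|(F\cap\{\tilde u>\tilde u(x)\})\le C_2\eta|Du|(V)$, with a right side independent of $x$. Let $m=\inf_F\tilde u\in[-\infty,\infty)$ and choose $x_i\in F$ with $\tilde u(x_i)$ non-increasing and tending to $m$. The sets $F\cap\{\tilde u>\tilde u(x_i)\}$ increase to $F\cap\{\tilde u>m\}$, so $|Du|(F\cap\{\tilde u>m\})\le C_2\eta|Du|(V)$. The rest of $F$ is $F\cap\{\tilde u=m\}$, which is empty if $m=-\infty$ and $|Du|$-null by Lemma~\ref{lem:local}(i) otherwise.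
\end{proof}

\subsection{The covering}

\begin{proof}[Proof of Theorem~\ref{thm:quant}]
If $x\in X\cap\operatorname{spt}|Du|$ and the upper limit in \eqref{eq:quant} is less than $c$, then $x\in W_j$ for some $j$. By \eqref{eq:diffuse} it suffices to show $|Du|(\bigcup_jW_j)=0$. Suppose not. Since both families increase, Lemma~\ref{lem:full} gives $j$ with $|Du|(W_j\cap Y_j)>0$. Split $S^{d-1}$ into finitely many Borel pieces of diameter at most $\frac12$. The preimage under $\nu$ of one of them cuts out a Borel set $A_0\subset W_j\cap Y_j$ with $|Du|(A_0)>0$ and $|\nu(x)-\nu(y)|\le\frac12$ for $x,y\in A_0$. By regularity of the finite measure $|Du|$ there are an open $U\supset A_0$ with $|Du|(U)\le2|Du|(A_0)$ and a compact $A\subset A_0$ with $|Du|(A)\ge\frac12|Du|(A_0)$. Then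
\begin{equation}\label{eq:UA}
|Du|(U)\le4|Du|(A),\qquad0<|Du|(A)<\infty .
\end{equation}
Since $A$ is compact, we can fix $0<R<1/j$ with $(K+1)R<\operatorname{dist}(A,\mathbb R^d\setminus U)$. That \eqref{eq:W} holds for all small $R$ is used only to make this one choice.

Partition $\mathbb R^d$ into a grid of half-open cubes $Q$ of diameter $r=R/4$, and let $Q^*=\{z:\operatorname{dist}(z,Q)<KR\}$. If $z\in Q^*$, then $Q\subset B(z,KR+r)=B(z,(4K+1)r)$. The cubes are disjoint and have volume $(r/\sqrt d)^d$, so $z$ lies in at most $N$ of the sets $Q^*$. If $Q$ meets $A$, every point of $Q^*$ has distance less than $KR+r<(K+1)R$ from $A$, so $Q^*\subset U$. Proposition~\ref{prop:cube} applies with $F=A\cap Q$ and $V=Q^*$. Summing over the cubes that meet $A$ and using \eqref{eq:UA},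
\[
|Du|(A)\le C_2\eta\sum_{Q\cap A\ne\emptyset}|Du|(Q^*)\le C_2N\eta\,|Du|(U)\le4C_2N\eta\,|Du|(A).
\]
This contradicts \eqref{eq:const} and \eqref{eq:UA}.
\end{proof}

\begin{remark}
Condition \eqref{eq:const} holds with $c=(8\omega_dC_2N)^{-1}$ and $\delta$ so small that $8C_2NC_1\delta^{1/d}<1$. This $c$ is a dimensional constant times $(4K+1)^{-d}$, so by Remark~\ref{rem:K} its dependence on $K$ has the right order.
\end{remark}

\begin{thebibliography}{9}

\bibitem{AFP}
Ambrosio, Fusco and Pallara,
\emph{Functions of Bounded Variation and Free Discontinuity Problems}, 2000.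

\bibitem{Lahti}
Panu Lahti,
\emph{On the regularity of the maximal function of a BV function},
arXiv:2007.05752 (2020).

\end{thebibliography}
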